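# Lens spaces and the dual complexes of log Calabi–Yau fourfolds

We work over $\mathbb C$. Varieties are irreducible.

## 1. Pairs, dual complexes and lens spaces

**Log discrepancies.** Let $K$ be a function field over $\mathbb C$. A *normalized divisorial valuation* of $K$ is a valuation $v=\mathrm{ord}_E$, where $E$ is a prime divisor on a normal model of $K$. Throughout, $v$ denotes such a valuation. If $X$ is proper, $v$ has a centre on $X$, a scheme point that is not the generic point. Let $(X,\Delta)$ be a normal variety with an effective $\mathbb Q$-divisor such that $K_X+\Delta$ is $\mathbb Q$-Cartier. If $E\subset W\xrightarrow{f}X$ with $f$ birational, the log discrepancy is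
$$a(v)=1+\mathrm{ord}_E\big(K_W-f^*(K_X+\Delta)\big),\qquad v=\mathrm{ord}_E .$$
We write $A_X(v)$ for it when $\Delta=0$. If $\Omega\ne0$ is a rational top form, $v(\Omega)$ denotes the order of $\Omega$ along $E$. When $\mathrm{div}_X\Omega=-\Delta$, the formula reads $a(v)=1+v(\Omega)$.

*Example.* Let $E$ be the exceptional curve of the blow-up of the origin in $\mathbb A^2$. Then $A_{\mathbb A^2}(\mathrm{ord}_E)=2$, and for $\Delta=(xy=0)$ we get $a(\mathrm{ord}_E)=2-2=0$.

**Singularities.** The pair is *log canonical* (lc) if $a(v)\ge0$ for all $v$, and *klt* if $a(v)>0$ for all $v$. A normal variety $X$ with $K_X$ $\mathbb Q$-Cartier is *terminal* if $A_X(v)>1$ for all $v$ exceptional over $X$. Then $A_X(v)\ge1$ for every $v$ with centre on $X$, and $\mathrm{Sing}\,X$ has codimension $\ge3$. An lc pair is *dlt* (Kollár–Mori [KM, 2.37]) if there is a closed $Z\subset X$ such that $X\setminus Z$ is smooth, $\Delta|_{X\setminus Z}$ has simple normal crossing (snc) support, and $a(v)>0$ for every $v$ with centre contained in $Z$.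

*Examples.* (a) $\mathbb C^4/\{\pm1\}$ is terminal. Blowing up the point gives a resolution with one exceptional divisor $E\cong\mathbb P^3$. On the blow-up of $\mathbb C^4$ the log discrepancy of the exceptional divisor is $4$, and the double cover is ramified to order $2$ along it, so $E$ has log discrepancy $4/2=2>1$. (b) If $N\subset\mathbb P^2$ is a nodal cubic, $(\mathbb P^2,N)$ is lc but not dlt: near the node the divisor is not snc, and the blow-up of the node has $a=2-2=0$. After blowing up the node, the strict transform $N'$ and the exceptional curve $E$ form an snc divisor, and $(\mathrm{Bl}\,\mathbb P^2,N'+E)$ is dlt.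

**Log Calabi–Yau pairs.** $(X,\Delta)$ is *log Calabi–Yau* if $X$ is proper, $K_X+\Delta$ is numerically trivial, and the pair is lc. Note that $X$ need not be projective.

*Example.* Let $X$ be a smooth projective toric variety with reduced toric boundary $\Delta$. Then $\Omega=\frac{dt_1}{t_1}\wedge\dots\wedge\frac{dt_n}{t_n}$ has divisor $-\Delta$, so $K_X+\Delta\sim0$.

**Dual complexes.** For a dlt pair write $\Delta^{=1}=\sum D_i$ for the coefficient-$1$ part. The *strata* of $\Delta^{=1}$ are the irreducible (equivalently, connected) components of the intersections $D_{i_0}\cap\dots\cap D_{i_r}$. The *dual complex* $\mathcal D(\Delta)$ is the regular cell complex with a vertex for each $D_i$ and an $r$-simplex for each such component. For a reduced snc divisor $D$ on a smooth variety, $\mathcal D(D)$ is defined in the same way. We use the textbook fact that the strata of $\Delta^{=1}$ are lc centres, that is, centres of valuations with $a(v)=0$.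

*Examples.* (a) For the toric boundary of a smooth projective toric $n$-fold, strata correspond to nonzero cones of the fan, so $\mathcal D(\Delta)$ is the space of rays $(\mathbb R^n\setminus0)/\mathbb R_{>0}\cong S^{n-1}$. For $(\mathbb P^1)^4$ it is the boundary of the $4$-dimensional cross-polytope. (b) In the nodal cubic example $N'$ and $E$ meet in two points. So $\mathcal D(N'+E)$ has two vertices and two edges; it is a circle, and not a simplicial complex.

**Lens spaces.** For $m\ge1$ and $k$ prime to $m$, $L(m,k)$ is the quotient of $S^3\subset\mathbb C^2$ by the free action of $\mathbb Z/m$ generated by $(z_1,z_2)\mapsto(e^{2\pi i/m}z_1,e^{2\pi ik/m}z_2)$. It is a closed orientable $3$-manifold with $\pi_1=H_1=\mathbb Z/m$. So $H^3(L(m,k);\mathbb C)\neq0$ and $H^1(L(m,k);\mathbb Z/m)\cong\mathbb Z/m$.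

*Example.* $L(1,1)=S^3$ and $L(2,1)=\mathbb{RP}^3$.

## 2. Which lens spaces occur on fourfolds?

The dual complex of a dlt fourfold pair has dimension at most $3$, and toric pairs give $S^3=L(1,1)$. We ask which $L(p,k)$ can occur. The following conjecture is taken from Morgan V Brown, "Lens spaces as dual complexes of Log Calabi-Yau pairs", arXiv:2407.20400 (2024).

**Conjecture.** For sufficiently large prime $p$, there is no dlt log Calabi–Yau $4$-fold pair whose dual complex is homeomorphic to $L(p,k)$ for any $k$.

**The case $p=2$ by hand.** Let $\iota$ act on $(\mathbb P^1)^4$ by $t_i\mapsto 1/t_i$ for all $i$. Its fixed points are the $16$ points $t_i=\pm1$, none on the boundary. Let $X=(\mathbb P^1)^4/\iota$ and let $\Delta$ be the image of the boundary. Off the $16$ singular points of type $\mathbb C^4/\pm1$, $X$ is smooth. The divisors $\{t_i=0\}$ and $\{t_i=\infty\}$ are disjoint and are exchanged, so $\Delta$ has four components $D_i\cong\{t_i=0\}$ and is snc. The singular points are off $\Delta$ and terminal, so $(X,\Delta)$ is dlt. The form $\bigwedge dt_i/t_i$ is multiplied by $(-1)^4=1$ and descends, so $K_X+\Delta\sim0$.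 Strata of $\Delta$ are orbits of toric strata, so $\mathcal D(\Delta)=S^3/\pm1=\mathbb{RP}^3$. It has $4$ vertices, $12$ edges, $16$ triangles and $8$ tetrahedra, and indeed $4-12+16-8=0$.

**The case $p=3$ by hand.** Let $S$ be the toric surface with rays $e_1,\,e_1+e_2,\,e_2,\,-e_1,\,-e_1-e_2,\,-e_2$ (in cyclic order). The lattice map $e_1\mapsto e_2\mapsto-e_1-e_2$ has order $3$ and moves each ray by two places. It fixes no nonzero cone, so the induced automorphism $\theta$ of $S$ has no fixed point on the boundary. Each boundary curve is disjoint from its translates. Let $\mathbb Z/3$ act on $S\times S$ by $\theta\times\theta$. It acts freely near the boundary, and each boundary component is disjoint from its translates, so the image $\Delta$ of the boundary in $X=(S\times S)/(\mathbb Z/3)$ is snc in a smooth neighbourhood. The remaining singularities of $X$ are quotient singularities off $\Delta$, hence klt, and $(X,\Delta)$ is dlt. The determinant on the lattice is $1$, so the toric form descends and $K_X+\Delta\sim0$. Over $\mathbb R$ the lattice map is conjugate to a rotation by $\pm2\pi/3$, so $\mathcal D(\Delta)=S^3/(\mathbb Z/3)=L(3,1)$.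

This construction cannot reach large primes: if a matrix in $GL_4(\mathbb Z)$ has prime order $p$, its characteristic polynomial is divisible by the $p$-th cyclotomic polynomial, so $p-1\le4$. A general pair need not be such a quotient, so we need another source of bounds.

**Boundedness input.** By Birkar (*Singularities of linear systems and boundedness of Fano varieties*, Ann. of Math. 193 (2021), Thm 1.1), terminal Fano varieties of dimension $f$ are, up to isomorphism, among the closed fibres of a projective morphism $\mathcal X\to T$ of schemes of finite type. Replace $T$ by finitely many affine locally closed pieces over which $\mathcal X$ is flat. A relatively very ample divisor then has only finitely many degrees on fibres. So there is an integer $r_f$ such that every terminal Fano variety of dimension $f$ carries a very ample $A$ with $A^f\le r_f$. Put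
$$N_f:=2+(f-1)r_f .$$
Let $W(E_8)$ be the Weyl group of $E_8$, of order $2^{14}3^55^27$.

**Theorem A.** Let $(X,\Delta)$ be a dlt log Calabi–Yau $4$-fold pair with $\mathcal D(\Delta)\cong L(m,k)$, $m\ge2$, $\gcd(m,k)=1$. Then
$$m\le\max\{2|W(E_8)|,\,N_3,\,N_4\},$$
and if $m=p$ is prime, then $p\le\max\{7,N_3,N_4\}$.

**Theorem B.** The conjecture is true: for every $p_0>\max\{7,N_3,N_4\}$, every prime $p\ge p_0$ and every $k$ prime to $p$, no dlt log Calabi–Yau $4$-fold pair has dual complex homeomorphic to $L(p,k)$.

Theorem B follows at once from Theorem A. The number $p_0$ is not explicit, since it depends on Birkar's boundedness constants.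

The proof of Theorem A goes as follows. We read $\mathcal D(\Delta)$ as a space of valuations, so that it can be computed on any birational model and compared with finite extensions of $K$. Hodge theory gives a top form $\Omega$ with $\mathrm{div}\,\Omega=-\Delta$. The minimal model program (MMP) gives a terminal Mori fibre space $Y\to Z$. If $\dim Z\ge2$, an extension of $K$ of bounded degree makes the dual complex a suspension, and a transfer argument bounds $m$. If $\dim Z\le1$, a Lefschetz argument gives a $\mathbb Z/m$-cover of $Y$ in which a boundary divisor splits into $m$ pieces. The fibres of the cover are terminal Fano, and boundedness limits the number of pieces.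

## 3. The dual complex as a space of valuations

Let $a(v)\ge0$ be either the log discrepancy function of a proper lc pair with function field $K$, or $a(v)=1+v(\Omega)$ for a rational top form $\Omega\neq0$, provided this is $\ge0$ for all $v$. In the second case we say that $(K,\Omega)$ is lc. An *lc place* is a $v$ with $a(v)=0$.

Let $U$ be a smooth open subset of a proper normal variety $X$ with function field $K$, and let $B=\sum B_j$ be an snc divisor on $U$ with
$$a(v)=A_U(v)-\sum b_jv(B_j),\qquad b_j\le1,\tag{1}$$
for all $v$ with centre meeting $U$. Put $D_U=\sum_{b_j=1}B_j$. We call $U$ *admissible* if every lc place has centre meeting $U$. A *good model* is a smooth projective $W=X=U$ of this kind. Good models exist and can be chosen to dominate any given proper model, by Chow's lemma and log resolution: the condition $b_j\le1$ is just $a(\mathrm{ord}_{B_j})\ge0$.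

**Monomial valuations.** Let $S$ be a stratum of $D_U$ with generic point $\xi_S$, let $I$ index the components containing $S$, and let $x_i$ $(i\in I)$ be their local equations at $\xi_S$. For $w\in\mathbb R^I_{>0}$ the valuation $\mathrm{val}_{S,w}$ sends $f=\sum c_\alpha x^\alpha$ (expanded in the completed local ring at $\xi_S$, each $c_\alpha$ zero or a unit) to $\min\{\langle w,\alpha\rangle:c_\alpha\ne0\}$. It determines $S$ (its centre) and $w$ (its values on the $x_i$). Let $C(U)$ be the cone complex with cones $\sigma_S=\mathbb R^I_{\ge0}$. For $f\in K^*$ the function $w\mapsto\mathrm{val}_{S,w}(f)$ is continuous on $\sigma_S$ and compatible with faces (Jonsson–Mustaţă, Ann. Inst. Fourier 2012, §§3–4). By construction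
$$\mathcal D(D_U)=(C(U)\setminus0)/\mathbb R_{>0}.$$

*Example.* On $\mathbb A^2$ with $D=(xy=0)$ and $S$ the origin, $\mathrm{val}_{S,(1,1)}$ is the order at the origin, which is $\mathrm{ord}_E$ for the blow-up.

**Proposition 3.1.** A divisorial $v$ with centre meeting $U$ is an lc place iff $v=\mathrm{val}_{S,w}$ for a stratum $S$ of $D_U$ and a primitive $w\in\mathbb Z^I_{>0}$. In particular its centre is then $\xi_S$.

*Proof.* **Step 1: translate $a(v)=0$.** We have
$$a(v)=\Big[A_U(v)-\sum v(B_j)\Big]+\sum(1-b_j)v(B_j),$$
and both terms are $\ge0$ because $(U,B)$ is lc. So $a(v)=0$ iff the centre of $v$ lies in no $B_j$ with $b_j<1$ and $A_U(v)=\sum_{D_U}v(B_j)$.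

**Step 2: locate the centre.** We show:

($*$) *If $D$ is reduced snc on a smooth $U$ and $A_U(v)=\sum v(D_j)$, then the centre of $v$ is the generic point of a stratum of $D$.*

Let $\zeta$ be the centre. Suppose it is not the generic point of a stratum. The equations of the $D_j$ through $\zeta$ do not generate the maximal ideal at $\zeta$, so some $x$ completes them to part of a regular system of parameters. The pair $(U,D+(x=0))$ is lc near $\zeta$, so $A_U(v)\ge\sum v(D_j)+v(x)>\sum v(D_j)$, a contradiction.

**Step 3: an lc place is monomial.** Let $v$ be an lc place with centre $\xi_S$ and $w=(v(x_i))\in\mathbb Z_{>0}^I$. Near $\xi_S$ the map $(x_i)$ to $\mathbb A^I$ is smooth. Let $\Sigma$ be a regular subdivision of the orthant having the ray of $w$ as a cone. Pull back the toric morphism $X_\Sigma\to\mathbb A^I$ to get $U^\sharp\to U$ near $\xi_S$. Then $U^\sharp$ is smooth, and the reduced preimage $D^\sharp$ of the toric boundary is snc. The map is crepant, i.e. $K_{U^\sharp}+D^\sharp$ is the pullback of $K_U+D_U$, so $A_{U^\sharp}(v)=\sum v(D^\sharp_j)$. The centre of $v$ on $U^\sharp$ maps to the torus orbit of the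 cone containing $w$ in its relative interior, which is the ray. So it lies on the divisor $E_w$ of this ray and on no other component of $D^\sharp$. ($E_w$ is irreducible: since all $w_i>0$, it is the product of $S$ near $\xi_S$ with the toric divisor of the ray.) By ($*$) the centre is the generic point of $E_w$, so $v=\mathrm{ord}_{E_w}$.

**Step 4: identify $\mathrm{ord}_{E_w}$.** Let $w'$ be the primitive generator of the ray. In the chart of the ray, with $y$ an equation of $E_w$, we have $x^\alpha=y^{\langle w',\alpha\rangle}\chi^\alpha$, with distinct torus characters $\chi^\alpha$ for distinct $\alpha$ of the same weight. So leading forms do not cancel, and $\mathrm{ord}_{E_w}=\mathrm{val}_{S,w'}$. As $v(x_i)=w_i$, also $w=w'$ is primitive.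

**Step 5: the converse.** For primitive $w'\in\mathbb Z^I_{>0}$ the toric formula gives $A_U(\mathrm{ord}_{E_{w'}})=\sum w'_i$. As $B$ is snc, $S$ lies in no $B_j$ with $b_j<1$. By Step 1, $\mathrm{val}_{S,w'}$ is an lc place. $\square$

**Dlt pairs.** If $(X,\Delta)$ is proper dlt, let $U$ be its snc locus. By the definition of dlt every lc place has centre meeting $U$, so $U$ is admissible. The strata of $\Delta^{=1}$ are lc centres, so they meet $U$, and $\mathcal D(D_U)=\mathcal D(\Delta)$.

**Finite extensions.** Let $\tilde K/K$ be finite. If $\tilde K\neq K$ assume that $a$ comes from a form $\Omega$. For a divisorial $\tilde v$ of $\tilde K$ write $\tilde v|_K=e\,v$ with $v$ normalized divisorial, and put $\tilde a(\tilde v)=e\,a(v)$. *If $a$ comes from $\Omega$, then $\tilde a(\tilde v)=1+\tilde v(\Omega)$.* Indeed, let $t,y_2,\dots,y_n$ be local coordinates at the generic point of the divisor of $v$, with $t=0$ the divisor, and $\Omega=(\text{unit})\,t^c\,dt\wedge dy_2\wedge\dots\wedge dy_n$. Let $s$ be a uniformizer of $\tilde v$ and $t=us^e$ with $u$ a unit. In characteristic $0$ the residue extension is separable,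 so $s,y_2,\dots,y_n$ are local coordinates upstairs, and
$$dt\wedge dy_2\wedge\dots=s^{e-1}(eu+s\,\partial_su)\,ds\wedge dy_2\wedge\dots,$$
with $eu+s\,\partial_su$ a unit. So $\tilde v(\Omega)=ec+e-1$, i.e. $1+\tilde v(\Omega)=e(1+v(\Omega))$ (cf. [KM, 5.20]). In particular $(\tilde K,\Omega)$ is lc.

**Lemma 3.2.** Let $\tilde W$ be a good model of $(\tilde K,\tilde a)$ with a morphism to $X$ inducing $K\subset\tilde K$, and let $U\subset X$ be admissible for $(K,a)$. Restriction of valuations defines a continuous surjection $\rho:\mathcal D(D_{\tilde W})\to\mathcal D(D_U)$. If $\tilde K=K$, it is a homeomorphism. If $\tilde K/K$ is Galois with group $H$ and $\tilde W$ is $H$-equivariant over $X$, it induces a homeomorphism $\mathcal D(D_{\tilde W})/H\cong\mathcal D(D_U)$.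

*Proof.* By definition of $\tilde a$, $\tilde v$ is an lc place iff $v$ is.

**Step 1: restrict from the interior of a cone.** Let $\tilde S$ be a stratum of $D_{\tilde W}$ and $w$ a rational interior point of its cone. By Proposition 3.1, $\mathrm{val}_{\tilde S,w}$ is a multiple of an lc place of $\tilde K$, so its restriction is a multiple of an lc place of $K$. The centre of the restriction on $X$ is the image of $\xi_{\tilde S}$. By admissibility and Proposition 3.1 this image is $\xi_S$ for a stratum $S$ of $D_U$, independent of $w$, and
$$\mathrm{val}_{\tilde S,w}|_K=\mathrm{val}_{S,u(w)},\qquad u_i(w)=\mathrm{val}_{\tilde S,w}(x_i),\tag{2}$$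
with $x_i$ the local equations at $\xi_S$. For real interior $w$ we have $u_i(w)>0$, since $x_i$ vanishes at the centre. Approximate $w$ by rational $w_n$ and evaluate on each $f\in K^*$; by continuity (2) holds for $w$.

**Step 2: glue along faces.** Suppose $w$ lies in the face of $\sigma_{\tilde S}$ that belongs to a larger stratum $\tilde S'\supset\tilde S$. The image of $\xi_{\tilde S'}$ is some $\xi_{S'}$ with $S'\supset S$, and those $x_i$ that do not vanish on $S'$ have value $0$. So the formula $u_i(w)=\mathrm{val}_{\tilde S,w}(x_i)$ agrees on the face with the map for $\tilde S'$. We get a continuous homogeneous map $C(\tilde W)\setminus0\to C(U)\setminus0$, hence $\rho$.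

**Step 3: surjectivity.** Rational points of $C(U)\setminus0$ are multiples of lc places, and these extend to lc places of $\tilde K$. So the image of $\rho$ is dense, and it is compact, so it is everything.

**Step 4: the fibres.** If $\rho(x)=\rho(y)$, represent $x,y$ by real valuations with equal restriction to $K$. If $\tilde K=K$ they are equal. If $\tilde K/K$ is Galois they are conjugate under $H$, and conjugate valuations have equal restriction. So $\rho$ induces a continuous bijection from a compact space ($\mathcal D(D_{\tilde W})$ or $\mathcal D(D_{\tilde W})/H$) to a Hausdorff space, a homeomorphism. $\square$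

Any two good models are dominated by a third. So $\mathcal D(K,a):=\mathcal D(D_W)$ does not depend on the good model $W$, and
$$\mathcal D(K,a)\cong\mathcal D(\Delta)\quad\text{for every proper dlt pair }(X,\Delta)\text{ inducing }a.\tag{3}$$
We write $\mathcal D(K,\Omega)$ if $a$ comes from $\Omega$.

*Example.* For $\tilde K=\mathbb C(t_1,\dots,t_4)$ and $\Omega=\bigwedge dt_i/t_i$ we have $\mathcal D(\tilde K,\Omega)=S^3$. For $K=\tilde K^\iota$ as in Section 2, $\mathcal D(K,\Omega)=S^3/\pm1$.

**Equivariant good models.** Let $\tilde K/K$ be Galois with group $H$, let $(K,\Omega)$ be lc, and let $W_i$ be finitely many projective models of subfields of $\tilde K$, one of them with function field $\tilde K$. Map $\mathrm{Spec}\,\tilde K\to\prod_{h\in H}\prod_iW_i$, the $h$-th component being the given point composed with $h$. The closure of the image is a projective model of $\tilde K$ with $H$-action. Functorial resolution and principalization of the support of $\mathrm{div}\,\Omega$ give an $H$-equivariant good model with morphisms to all $W_i$. If $W_i$ is a model of a subfield fixed by $H'\subset H$, the morphism to $W_i$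 is $H'$-invariant.

## 4. Transfer of torsion along finite extensions

**Lemma 4.1.** Let $K'/K$ be finite of degree $\nu$ and $(K,\Omega)$ lc. If $H_1(\mathcal D(K',\Omega);\mathbb Z)$ is torsion-free, then $\nu$ kills the torsion of $H_1(\mathcal D(K,\Omega);\mathbb Z)$.

*Example.* For $K=\tilde K^\iota$, $K'=\tilde K$ as above, $\nu=2$ kills $H_1(\mathbb{RP}^3)=\mathbb Z/2$.

*Proof.* **Step 1: one complex for both fields.** Let $\tilde K$ be the Galois closure, $H=\mathrm{Gal}(\tilde K/K)\supset H'=\mathrm{Gal}(\tilde K/K')$, so $[H:H']=\nu$. Let $\tilde W$ be an $H$-equivariant good model of $\tilde K$ mapping to good models of $K$ and $K'$. The group $H$ permutes the divisors $B_j$ on $\tilde W$, so it acts on $C(\tilde W)$ by permuting coordinates. Normalizing $\sum w_j=1$, its action on $\mathcal D(D_{\tilde W})$ is cellular and linear on cells. So $H$ acts on the poset of cells and simplicially on the barycentric subdivision $T$ of $\mathcal D(D_{\tilde W})$. The action preserves the labelling of the vertices of $T$ by dimension of cells, and the vertices of a simplex have distinct labels. So the stabilizer of a simplex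 fixes it pointwise, and $T/H$, $T/H'$ are ordered $\Delta$-complexes whose simplices are the orbits of simplices of $T$. By Lemma 3.2, $\mathcal D(K,\Omega)\cong T/H$ and $\mathcal D(K',\Omega)\cong T/H'$.

**Step 2: the transfer.** We define a map backwards. The assignment
$$[Hs]\mapsto\sum_{H'h\in H'\backslash H}[H'hs]$$
does not depend on the coset representatives, and replacing $s$ by $gs$ permutes the cosets. It commutes with the face maps, since these are determined by the labels. So it is a chain map, giving $\tau:H_1(T/H)\to H_1(T/H')$. Followed by the natural map $H_1(T/H')\to H_1(T/H)$ it is multiplication by $\nu$. A torsion class goes to $0$ under $\tau$, so $\nu$ kills it. $\square$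

## 5. A top form from the top cohomology of the dual complex

From now on $(X,\Delta)$ is a dlt log Calabi–Yau $4$-fold pair with $\mathcal D(\Delta)\cong L(m,k)$, $m\ge2$, and $K=\mathbb C(X)$.

**Proposition 5.1.** $\Delta$ is reduced, and there is a rational $4$-form $\Omega$ with $\mathrm{div}_X\Omega=-\Delta$.

*Proof.* **Step 1: find $\Omega$ on a good model.** Let $g:W\to X$ be a birational morphism from a good model (for $a$ the log discrepancy of the pair), and $D=D_W$. By (3), $\mathcal D(D)\cong L(m,k)$, so $H^3(\mathcal D(D);\mathbb C)\ne0$. For the projective snc variety $D$, recall that $\mathrm{Gr}^0_FH^3(D)=H^3(D,\mathcal O_D)$ and $W_0H^3(D)=H^3(\mathcal D(D);\mathbb C)$, of type $(0,0)$. The image $I$ of $H^3(W)\to H^3(D)$ is pure of weight $3$, so $I\cap W_0=0$. As $\mathrm{Gr}^0_F$ is exact,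
$$\mathrm{Gr}^0_FI\oplus W_0\hookrightarrow H^3(D,\mathcal O_D),$$
and $\mathrm{Gr}^0_FI$ is the image of $H^3(W,\mathcal O_W)$. Since $W_0\neq0$, the map $H^3(W,\mathcal O_W)\to H^3(D,\mathcal O_D)$ is not onto. From $0\to\mathcal O_W(-D)\to\mathcal O_W\to\mathcal O_D\to0$ we get $H^4(W,\mathcal O_W(-D))\ne0$, and Serre duality gives $H^0(W,K_W+D)\neq0$. So there is a rational $4$-form $\Omega\neq0$ with $G:=\mathrm{div}_W\Omega+D\ge0$.

**Step 2: descend to $X$.** The aim is to see that $G$ leaves nothing on $X$. As $g_*D=\Delta^{=1}$, we have $\mathrm{div}_X\Omega=g_*G-\Delta^{=1}$. Hence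
$$M:=g_*G+(\Delta-\Delta^{=1})=\mathrm{div}_X\Omega+\Delta\ \ge0$$
is $\mathbb Q$-Cartier and numerically trivial. So $g^*M\ge0$ is numerically trivial on the projective variety $W$, which forces $g^*M=0$ and $M=0$. Both summands of $M$ are $\ge0$, so $\Delta=\Delta^{=1}$, and $\mathrm{div}_X\Omega=-\Delta$. $\square$

From now on canonical divisors are taken to be $\mathrm{div}\,\Omega$, so that
$$a(v)=1+v(\Omega)\in\mathbb Z_{\ge0},\qquad\mathcal D(K,\Omega)\cong L(m,k).\tag{4}$$

## 6. From a proper variety to a terminal Mori fibre space

We want a projective model on which $\Omega$ has no zeros. If $X$ is projective it is such a model. If $X$ is only proper, a projective $W\to X$ acquires exceptional zeros of $\Omega$, and we must contract them while staying projective. For this we need a measure of how rigid a divisor is.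

**The numbers $s_\Gamma$ and $\sigma_\Gamma$.** Let $H$ be a fixed ample divisor on a smooth projective $W$ and $\Gamma$ a prime divisor. For an effective $\mathbb R$-divisor $P$ put
$$s_\Gamma(P,\varepsilon)=\inf\{\mathrm{mult}_\Gamma Q:0\le Q\equiv P+\varepsilon H\},\qquad\sigma_\Gamma(P)=\lim_{\varepsilon\downarrow0}s_\Gamma(P,\varepsilon).$$
An ample divisor has effective numerical representatives not containing $\Gamma$. So $s_\Gamma(P,\varepsilon)$ does not decrease as $\varepsilon\downarrow0$, and $s_\Gamma(P,\varepsilon)\le\mathrm{mult}_\Gamma P$. The limit exists and $\sigma_\Gamma(P)\le\mathrm{mult}_\Gamma P$.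

*Example.* Let $W$ be the blow-up of $\mathbb P^2$ in a point, $E$ the exceptional curve, $\ell$ the pullback of a line, $H=2\ell-E$. If $0\le Q\equiv E+\varepsilon H$ and $Q=cE+Q'$ with $E\not\subset Q'$, then $-1+\varepsilon=Q\cdot E\ge-c$. So $s_E(E,\varepsilon)\ge1-\varepsilon$ and $\sigma_E(E)=1$.

**Lemma 6.1.** There is a normal projective $X_1$ with function field $K$ and $\mathrm{div}_{X_1}\Omega\le0$.

*Proof.* If $X$ is projective take $X_1=X$. In general let $g:W\to X$ be a birational morphism from a good model of $(K,\Omega)$, and $D=D_W$. By (4) the orders $a(v)-1$ are integers $\ge-1$, so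
$$K_W=\mathrm{div}_W\Omega=A-D,\qquad A\ge0,$$
where $A$ is $g$-exceptional because $\mathrm{div}_X\Omega\le0$. Fix $H$ as above. Steps 1–3 show $\sigma_\Gamma(A)=\mathrm{mult}_\Gamma A$ for every component $\Gamma$ of $A$; Step 4 uses this to contract $A$. Put
$$P=A-\sum_\Gamma\sigma_\Gamma(A)\,\Gamma\ \ge0,$$
the sum being over the components of $A$. We must show $P=0$.

**Step 1: $P$ has no rigid part.** *For every component $\Gamma_0$ of $A$ and all $\varepsilon',\eta>0$ there is $0\le Q''\equiv P+\varepsilon'H$ with $\mathrm{mult}_{\Gamma_0}Q''\le\eta$.* For $0<\varepsilon<\varepsilon'$ choose $0\le Q\equiv A+\varepsilon H$ with $\mathrm{mult}_{\Gamma_0}Q\le s_{\Gamma_0}(A,\varepsilon)+\eta$. Since $\mathrm{mult}_\Gamma Q\ge s_\Gamma(A,\varepsilon)$ for all $\Gamma$, the divisor $Q'=Q-\sum s_\Gamma(A,\varepsilon)\Gamma$ is effective, and $\mathrm{mult}_{\Gamma_0}Q'\le\eta$. Moreover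
$$P+\varepsilon'H\equiv Q'+\Big[(\varepsilon'-\varepsilon)H-\sum(\sigma_\Gamma(A)-s_\Gamma(A,\varepsilon))\Gamma\Big].$$
The coefficients $\sigma_\Gamma(A)-s_\Gamma(A,\varepsilon)$ tend to $0$ with $\varepsilon$, so for small $\varepsilon$ the bracket is ample, and it has an effective representative not containing $\Gamma_0$. Add it to $Q'$.

**Step 2: if $P\ne0$, negative curves sweep out a component of $P$.** *Some component $\Gamma$ of $P$ has a dense subset covered by an algebraic family of irreducible projective curves $C$ with $P\cdot C<0$ and with $P\cdot C$, $H\cdot C$, $\Gamma\cdot C$ constant in the family.*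

Let $d\le2$ be the maximal dimension of the images in $X$ of components of $P$. Choose an affine open $X^0\subset X$ such that all components of $P$ meeting $g^{-1}(X^0)$ (there is at least one) have the same image $Z_0$ in $X^0$, $\dim Z_0=d$. To get it, take a component with image $Z_1$ of dimension $d$ and a neighbourhood of a general point of $Z_1$ that avoids all images not containing $Z_1$; images containing $Z_1$ equal $Z_1$. Let $H_1,\dots,H_d$ be general hyperplane sections of $X^0\subset\mathbb A^M$ and $G_1,\dots,G_{2-d}$ general members of a very ample linear system on $W$. Put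
$$T=g^{-1}(H_1\cap\dots\cap H_d)\cap G_1\cap\dots\cap G_{2-d}.$$
By Bertini $T$ is a smooth surface, proper over $X^0$, and $\dim(T\cap\mathrm{Exc}(g))\le1$. So $T\to X^0$ is generically finite onto its image on each component of $T$. The set $Z_0\cap H_1\cap\dots\cap H_d$ is finite and nonempty. Over it a component of $P$ meeting $g^{-1}(X^0)$ is projective of dimension $3-d$, and cutting by $2-d$ very ample divisors leaves curves. So $P|_T$ is a nonzero effective divisor supported on projective curves contracted by $T\to X^0$. The intersection form on these curves is negative definite, so $(P|_T)^2<0$ and some component $C$ of $P|_T$ has $P\cdot C<0$. It is a component of $\Gamma\cap T$ for a component $\Gamma$ of $P$.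

It remains to choose $\Gamma$ independently of $T$. For each $\Gamma$ meeting $g^{-1}(X^0)$ the incidence variety $\{(x,T):x\in\Gamma\cap T\}$ is open in a bundle of products of linear spaces over an open subset of $\Gamma$, since "$x\in T$" is one linear condition on each $H_i$ and each $G_j$. So it is irreducible. Hence for general $T$ the components of $\Gamma\cap T$ are permuted transitively by monodromy, and their intersection numbers with $P,H,\Gamma$ are the same and do not depend on $T$. As there are finitely many $\Gamma$, one $\Gamma$ works for all general $T$ and all components $C$ of $\Gamma\cap T$. These $C$ cover a dense subset of $\Gamma$, because the incidence variety dominates $\Gamma$.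

**Step 3: contradiction.** Let $P\neq0$, $\Gamma$ as in Step 2 and $\varepsilon'>0$. By Step 1 there are $P''_l\ge0$ with $\Gamma\not\subset\mathrm{Supp}\,P''_l$ and $P+\varepsilon'H\equiv P''_l+t_l\Gamma$ with $t_l\ge0$, $t_l\to0$. For each $l$ some $C$ of the family is not contained in $P''_l$, so $(P+\varepsilon'H)\cdot C\ge t_l\,\Gamma\cdot C$. These numbers do not depend on $C$. Let $l\to\infty$ and then $\varepsilon'\to0$: $P\cdot C\ge0$, a contradiction. So $P=0$, i.e. $\sigma_\Gamma(A)=\mathrm{mult}_\Gamma A>0$ for every component $\Gamma$ of $A$.

**Step 4: contract $A$ by one terminating MMP.** By Step 3 and the definition of $\sigma_\Gamma$ we can fix a rational $\lambda>0$ with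
$$s_\Gamma(A,\lambda)>0\quad\text{for every component }\Gamma\text{ of }A.\tag{5}$$
Put $\mu=\lambda/2$. Choose a small rational $\delta\in(0,1)$ with $\delta D+\mu H$ ample, and let $B_\mu=(1-\delta)D+(\text{general effective }\mathbb Q\text{-divisor}\sim_{\mathbb Q}\delta D+\mu H$ with small coefficients$)$. Then $(W,B_\mu)$ is klt, $B_\mu\sim_{\mathbb Q}D+\mu H$ is big, and $K_W+B_\mu\sim_{\mathbb Q}A+\mu H$. Choose a general effective ample $\mathbb Q$-divisor $C$ with $(W,B_\mu+C)$ klt and $K_W+B_\mu+C$ nef. By [BCHM, 1.4.2] (Birkar–Cascini–Hacon–McKernan, JAMS 2010) the $(K_W+B_\mu)$-MMP with scaling of $C$ exists and terminates. No step is of fibre type, because $K_W+B_\mu$ is $\mathbb Q$-linearly equivalent to an effective divisor. So it ends with a projective $\mathbb Q$-factorial $W_*$ on which the push-forward of $K_W+B_\mu$ is nef. Fix an effective $H_0\sim H$, let $L=A+\mu H_0$, and let $L_*$ be its push-forward. Then $L_*$ is nef. On a common resolution $q:W'\to W$, $r:W'\to W_*$ with $W'$ smooth projective we have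
$$q^*L=r^*L_*+F,\qquad F\ge0\ \ r\text{-exceptional},$$
since the MMP is $L$-negative.

Suppose some component $\Gamma$ of $A$ is not contracted on $W_*$. Its strict transform $\Gamma'\subset W'$ is not $r$-exceptional, so $\mathrm{mult}_{\Gamma'}F=0$. Let $H'$ be ample on $W'$, and $\eta>0$ rational with $\mu H-\eta\,q_*H'$ ample on $W$. Then $r^*L_*+\eta H'$ is ample, so it is $\sim_{\mathbb Q}R$ for some $R\ge0$ not containing $\Gamma'$. Also $\mu H-\eta\,q_*H'\sim_{\mathbb Q}R'$ for some $R'\ge0$ not containing $\Gamma$. Pushing forward $R+F\sim_{\mathbb Q}q^*L+\eta H'$ we get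
$$Q:=q_*(R+F)+R'\sim_{\mathbb Q}L+\eta\,q_*H'+\mu H-\eta\,q_*H'\sim_{\mathbb Q}A+2\mu H=A+\lambda H,$$
and $Q\ge0$ with $\mathrm{mult}_\Gamma Q=\mathrm{mult}_{\Gamma'}(R+F)+0=0$. This contradicts (5). So every component of $A$ is contracted. The divisor of $\Omega$ on $W_*$ is the push-forward of $A-D$, so $\mathrm{div}_{W_*}\Omega\le0$. Take $X_1=W_*$. $\square$

**Proposition 6.2.** There is a projective $\mathbb Q$-factorial terminal $Y$ with function field $K$ and a Mori fibre space $\psi:Y\to Z$ such that $\Delta_Y:=-\mathrm{div}_Y\Omega$ is effective, nonzero and reduced, $(Y,\Delta_Y)$ is lc, and $\Delta_Y\sim-K_Y$ is $\psi$-ample.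

*Proof.* **Step 1: make $X_1$ terminal.** Let $W_1\to X_1$ be a projective resolution and run the $K_{W_1}$-MMP over $X_1$ with scaling of an ample divisor. Every divisor, in particular $0$, is big over $X_1$, so by [BCHM, 1.4.2] it ends with a relative minimal model $X_2$, which is projective, $\mathbb Q$-factorial and terminal. Let $\Delta_2=-\mathrm{div}_{X_2}\Omega$. Then $-\Delta_2=K_{X_2}$ is nef over $X_1$, and $\Delta_2$ pushes forward to $-\mathrm{div}_{X_1}\Omega\ge0$. By the negativity lemma [KM, 3.39], $\Delta_2\ge0$.

**Step 2: $K_{X_2}$ is not pseudoeffective.** If $\Delta_2=0$, then $a(v)=A_{X_2}(v)\ge1$ for all $v$, contradicting $\mathcal D(K,\Omega)\neq\emptyset$. So $\Delta_2$ is effective and nonzero on a projective variety, and $K_{X_2}\sim-\Delta_2$ is not pseudoeffective.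

**Step 3: reach the fibre space.** By [BCHM, 1.3.3] a $K_{X_2}$-MMP ends with a Mori fibre space $\psi:Y\to Z$, with $Y$ $\mathbb Q$-factorial and terminal. $\Delta_Y$ is the push-forward of $\Delta_2$, hence effective. Its coefficients $1-a(\Gamma)$ are integers $\le1$, so it is reduced. As $K_Y+\Delta_Y=0$, the log discrepancies of $(Y,\Delta_Y)$ are the $a(v)\ge0$, so the pair is lc. Finally $\Delta_Y\sim-K_Y$ is $\psi$-ample, so $\Delta_Y\ne0$. $\square$

Put $f=4-\dim Z\in\{1,2,3,4\}$.

## 7. Bases of dimension at least two: a bounded extension gives a suspension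

**Proposition 7.1.** If $\dim Z\ge2$, there is an integer $\nu\le2|W(E_8)|$ with all prime factors $\le7$ such that $m\mid\nu$. So $m\le2|W(E_8)|$, and $m\le7$ if $m$ is prime.

In the $\mathbb{RP}^3$ example, project $X=(\mathbb P^1)^4/\iota$ to the first three coordinates modulo $\iota$. The generic fibre is a conic, and the boundary on it is one closed point of degree $2$, since $t_4=0$ and $t_4=\infty$ are exchanged. After the quadratic extension to $\mathbb C(t_1,t_2,t_3)$ the two points separate, and they become the poles of a suspension $S^3$ of $S^2$. We now do this in general.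

*Proof.* Let $\kappa=\mathbb C(Z)$ and let $F$ be the generic fibre of $\psi$. It is normal and geometrically connected, hence geometrically integral in characteristic $0$. $\mathrm{Sing}\,Y$ has codimension $\ge3$, so dimension $\le1$, and does not dominate $Z$. So $F$ is smooth over $\kappa$, and $-K_F$ is ample: $F$ is a conic ($f=1$) or a del Pezzo surface ($f=2$). Let $\Delta_\eta=\Delta_Y|_F$, a reduced, hence geometrically reduced, effective anticanonical divisor. It is minus the divisor of $\Omega$ on $F$, computed relative to a generator of $\Lambda^{\dim Z}\Omega_{\kappa/\mathbb C}$.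

**Step 1: reach a genus-$0$ curve over a field of transcendence degree $3$.** We claim that there are a finite extension $K_1/K$, a subfield $M\subset K_1$ of transcendence degree $3$ over $\mathbb C$, and a smooth geometrically integral genus-$0$ curve $\Gamma/M$ with $K_1=M(\Gamma)$, such that the divisor of $\Omega$ on $\Gamma$ (relative to a generator of $\Lambda^3\Omega_{M/\mathbb C}$) is $-\Delta_\Gamma$ with $\Delta_\Gamma\ge0$ reduced of degree $2$. Moreover $[K_1:K]\le|W(E_8)|$, and all prime factors of $[K_1:K]$ are $\le7$.

*Case $f=1$.* Take $K_1=K$, $M=\kappa$, $\Gamma=F$.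

*Case $f=2$, $F_{\bar\kappa}\not\cong\mathbb P^2$.* Then $F_{\bar\kappa}$ is $\mathbb P^1\times\mathbb P^1$ or a blow-up of $\mathbb P^2$ in $1\le r\le8$ points. So it has a base point free pencil of conics (a ruling, or the lines through a blown-up point). Let $c$ be its class. Galois acts on $\mathrm{Pic}(F_{\bar\kappa})$ through the group of isometries fixing $K_F$. We bound the order of the group through which it acts.

- For $\mathbb P^1\times\mathbb P^1$ the isometries fixing $K_F$ are the identity and the exchange of the rulings: order $2$.
- For $r\le2$ Galois permutes the exceptional classes, which together with $K_F$ generate $\mathrm{Pic}\otimes\mathbb Q$. They are $e_1$ for $r=1$, and the chain $e_1,\ \ell-e_1-e_2,\ e_2$ for $r=2$. The only nontrivial symmetry is the reversal of the chain: order $\le2$.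
- For $r=3,\dots,8$ the isometries fixing $K_F$ form the Weyl group of type $A_2\times A_1,A_4,D_5,E_6,E_7,E_8$ (Manin, *Cubic Forms*).

All these orders are at most $|W(E_8)|=2^{14}3^55^27$ and have only prime factors $\le7$. Let $L$ be the fixed field of the stabilizer of $c$. Then $[L:\kappa]$ is the length of the orbit of $c$, so it divides the order of the group. The divisors in the class $c$ are parametrized by a form $Q$ of $\mathbb P^1$ over $L$. Sending a point to the unique member of $|c|$ through it is Galois equivariant, so it descends to a morphism $F_L\to Q$. Take $M=L(Q)$, $K_1=K\otimes_\kappa L$ (a field, as $F$ is geometrically integral), and $\Gamma$ the generic fibre of $F_L\to Q$, a smooth geometrically integral genus-$0$ curve. The divisor of $\Omega$ on $F_L$ is $-\Delta_L$, where $\Delta_L$ is the pullback of $\Delta_\eta$. So the divisor of $\Omega$ on $\Gamma$ is $-\Delta_\Gamma$ with $\Delta_\Gamma=\Delta_L|_\Gamma$ reduced and effective, of degree $-\deg K_\Gamma=2$.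

*Case $f=2$, $F_{\bar\kappa}\cong\mathbb P^2$.* By Bertini a general member over $\kappa$ of the very ample system $|-K_F|$ meets the reduced curve $\Delta_\eta$ (geometrically a cubic) in $9$ distinct geometric points, all smooth on $\Delta_\eta$. Let $x$ be one of the resulting closed points and $L$ its residue field, $[L:\kappa]\le9$. Then $F_L$ has an $L$-point over $x$, so $F_L\cong\mathbb P^2_L$. Blow up this point. It is a smooth point of $\Delta_L$, so $\Omega$ has order $1-1=0$ along the exceptional curve, and minus the divisor of $\Omega$ on the blow-up is the strict transform of $\Delta_L$, effective and reduced. Take $K_1=K\otimes_\kappa L$, $M=L(\mathbb P^1)$ and $\Gamma$ the generic fibre of the projection to $\mathbb P^1_L$. As before $\deg\Delta_\Gamma=2$. This proves the claim.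

**Step 2: split the two boundary points.** Let $M'=M$ if $\Delta_\Gamma$ is a sum of two $M$-points; otherwise let $M'$ be the quadratic residue field of $\Delta_\Gamma$. Let $K_2=K_1\otimes_MM'$ and $\nu=[K_2:K]$. Then $\nu\le2|W(E_8)|$ and all prime factors of $\nu$ are $\le7$. Over $M'$ we have $\Gamma_{M'}\cong\mathbb P^1$ with $\Delta_\Gamma=\{0,\infty\}$. Let $t$ be the coordinate and $0\neq\omega_0\in\Lambda^3\Omega_{M'/\mathbb C}$. The quotient of $\Omega$ by $\frac{dt}t\wedge\omega_0$ has no zeros or poles on $\mathbb P^1_{M'}$, so it lies in $M'$. Hence on $K_2$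
$$\Omega=\frac{dt}t\wedge\omega,\qquad0\ne\omega\in\Lambda^3\Omega_{M'/\mathbb C}.$$

**Step 3: compute $\mathcal D(K_2,\Omega)$.** Let $\mathcal B$ be a smooth projective model of $M'$ on which $\mathrm{Supp}\,\mathrm{div}\,\omega$ is snc. By Section 3, $(K_2,\Omega)$ is lc, so $1+\mathrm{ord}_P\,\omega\ge0$ for all prime divisors $P\subset\mathcal B$, this being the value of the log discrepancy at $P\times\mathbb P^1$. So $\mathcal B\times\mathbb P^1$ is a good model with
$$D_{\mathcal B\times\mathbb P^1}=\mathcal B\times0+\mathcal B\times\infty+\sum P_i\times\mathbb P^1,$$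
where the $P_i$ are the poles of $\omega$. The first two divisors are disjoint, and each meets every stratum of the rest in one stratum. So $\mathcal D(K_2,\Omega)$ is the suspension of $\mathcal D(\sum P_i)$ (two points if there are no $P_i$). Its $H_1$ is $\tilde H_0(\mathcal D(\sum P_i);\mathbb Z)$ or $0$, hence torsion-free.

**Step 4: transfer.** By Lemma 4.1 and (4), $\nu$ kills $H_1(L(m,k);\mathbb Z)=\mathbb Z/m$. So $m\mid\nu$. $\square$

## 8. Bases of dimension at most one: a cyclic cover that splits the boundary

**Proposition 8.1.** If $\dim Z\le1$, then $m\le N_f$, where $f=4-\dim Z\in\{3,4\}$.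

Let $R=\mathbb Z/m$. It is an injective cogenerator over itself: $\mathrm{Hom}_R(-,R)$ is exact and faithful, and $H^i(T;R)=\mathrm{Hom}_R(H_i(T;R),R)$. Write $D_Y=\mathrm{Supp}\,\Delta_Y$ and $V=Y\setminus D_Y$.

### 8.1. A class on the boundary, trivial on every component

**Step 1: a dlt model over $Y$.** We need a boundary whose dual complex is $L(m,k)$ and which is a full preimage of $D_Y$. Let $g:X^d\to Y$ be a $\mathbb Q$-factorial dlt modification (Hacon; Kollár–Kovács, JAMS 2010, Thm 3.1): $(X^d,D^d)$ is dlt, $K_{X^d}+D^d=g^*(K_Y+\Delta_Y)$, all $g$-exceptional divisors are lc places, and $D^d=-\mathrm{div}_{X^d}\Omega$ is reduced. By (3), $\mathcal D(D^d)\cong L(m,k)$.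

We have $D^d=g^{-1}(D_Y)$ as sets. Indeed, $g^{-1}(D_Y)=\mathrm{Supp}\,g^*\Delta_Y$ is a union of strict transforms of components of $\Delta_Y$ and exceptional divisors, all in $D^d$. Conversely, $V$ is terminal and $\Omega$ has no zeros or poles on $V$, so every $v$ with centre meeting $V$ has $a(v)=A_V(v)\ge1$. So no lc place has centre meeting $V$, and each component of $D^d$ maps into $D_Y$.

**Step 2: the class $\alpha$.** We turn $H^1(L(m,k);R)$ into cohomology of $D^d$. Let $D_i$ be the components of $D^d$ and $D_{i_0\dots i_r}=D_{i_0}\cap\dots\cap D_{i_r}$. The sequence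
$$0\to R_{D^d}\to\bigoplus R_{D_i}\to\bigoplus R_{D_{ij}}\to\cdots$$
is exact, because its stalk at $x$ is the augmented simplicial cochain complex of the full simplex on $\{i:x\in D_i\}$. It gives a spectral sequence $E_1^{r,s}=\bigoplus H^s(D_{i_0\dots i_r};R)\Rightarrow H^{r+s}(D^d;R)$. The row $s=0$ is the cellular cochain complex of $\mathcal D(D^d)$, because the connected components of the $D_{i_0\dots i_r}$ are the strata. So
$$H^1(\mathcal D(D^d);R)\cong\ker\Big(H^1(D^d;R)\to\bigoplus_iH^1(D_i;R)\Big).$$
A generator of $H^1(L(m,k);R)\cong\mathbb Z/m$ gives $\alpha\in H^1(D^d;R)$ of order $m$ with $\alpha|_{D_i}=0$ for all $i$.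

**Step 3: pass to a smooth model.** Let $h:W\to X^d$ be a projective resolution, $\varphi=gh:W\to Y$, $\hat D=h^{-1}(D^d)=\varphi^{-1}(D_Y)$, $V_W=W\setminus\hat D=\varphi^{-1}(V)$, $\hat\alpha=h^*\alpha$. As $X^d$ is normal, $\hat D\to D^d$ is proper and surjective with connected fibres. So the push-forward of $R_{\hat D}$ is $R_{D^d}$, and by Leray $H^1(D^d;R)\to H^1(\hat D;R)$ is injective. Hence $\hat\alpha$ has order $m$.

### 8.2. Smooth Fano varieties, and where the Lefschetz argument stops

Suppose that $Z$ is a point and $Y$ is smooth. The first thing to try is the Lefschetz hyperplane argument, and here it gives a contradiction. Over $V$ the morphism $g$ has no exceptional divisor, as such divisors are lc places centred in $D_Y$; since $V$ is smooth, $g$ is an isomorphism over $V$. So we may choose $W$ with $V_W=V$. Now $V$ is affine, smooth of dimension $4$, so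
$$H^2(W,\hat D;R)=H^2_c(V;R)\cong H_6(V;R)=0,$$
and $H^1(W;R)\to H^1(\hat D;R)$ is onto. But smooth Fano varieties are simply connected, and so is $W$, which is smooth projective and birational to $Y$. So $H^1(W;R)=0$, contradicting $\hat\alpha\ne0$.

For terminal $Y$ the argument stops at $H_6(V_W;R)=0$: exceptional divisors of $V_W\to V$ can have nonzero classes there. This really happens. In the example $X=(\mathbb P^1)^4/\iota$ of Section 2, $-K_X\sim\Delta$ is ample. Let $W$ be the blow-up of the $16$ singular points, with exceptional divisors $E\cong16\,\mathbb P^3$, and let $\hat D$ be the preimage of $\Delta$, isomorphic to $\Delta$. The connected double cover of $\Delta$ by the toric boundary of $(\mathbb P^1)^4$ is a nonzero class in $H^1(\Delta;\mathbb Z/2)$, trivial on each $D_i$. It does not extend to $W$, since $W$ is smooth, projective and unirational, hence simply connected. It does extend to $W\setminus E$, by the double cover from $(\mathbb P^1)^4$ minus $16$ points.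

So we should extend $\hat\alpha$ only to the complement of some exceptional divisors, and use the resulting cover of $Y$ in place of simple connectedness.

### 8.3. Extension off compact exceptional divisors

**Lemma 8.2.** There is a closed $E\subset W$, a (possibly empty) union of $\varphi$-exceptional prime divisors disjoint from $\hat D$, such that $\hat\alpha=\beta|_{\hat D}$ for some $\beta\in H^1(W\setminus E;R)$.

*Proof.* **Step 1: $H^6(V;R)=0$.** This is where $\dim Z\le1$ is used. $\Delta_Y$ is effective, $\mathbb Q$-Cartier and $\psi$-ample, so $V\to Z$ is an affine morphism. If $Z$ is a point, $V$ is affine of dimension $4$ and $H^q(V;R)=0$ for $q>4$ (Artin vanishing). If $Z$ is a curve, cover it by two affine opens. Their preimages in $V$ and the preimage of their intersection are affine, and Mayer–Vietoris gives $H^q(V;R)=0$ for $q>5$. (For $\dim Z=2$ the same count, with three affine opens, gives vanishing only for $q>6$, which does not cover the degree we need.)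

**Step 2: $H_6(V_W;R)$ comes from the exceptional locus.** Let $S\subset V$ be the closed set over which $V_W\to V$ is not an isomorphism. $V$ is normal, so $\dim S\le2$. Let $Ex\subset V_W$ be its preimage, $\dim Ex\le3$. By proper base change there is an exact sequence
$$H^6(V;R)\to H^6(V_W;R)\oplus H^6(S;R)\to H^6(Ex;R).$$
The first term is $0$, so $H^6(V_W;R)\to H^6(Ex;R)$ is injective. Dually $H_6(Ex;R)\to H_6(V_W;R)$ is onto.

**Step 3: only compact components matter.** Choose a locally finite triangulation of $Ex$ compatible with its irreducible components and its singular locus; the latter has real dimension $\le4$. As $Ex$ has real dimension $\le6$, a class in $H_6(Ex;R)$ is a finite simplicial $6$-cycle. We claim that its coefficients, with respect to the complex orientation, are constant on each $3$-dimensional irreducible component. The part of this component off $\mathrm{Sing}(Ex)$ is a connected $6$-manifold. No $5$-simplex lies in $\mathrm{Sing}(Ex)$, so any two $6$-simplices of the component can be joined through $5$-faces whose interiors lie in this manifold, and the cycle condition across such a face says that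 the two coefficients agree. If the component is non-compact, it has infinitely many $6$-simplices, so the constant is $0$. Let $E$ be the union of the compact $3$-dimensional irreducible components of $Ex$. Then the image of $H_6(E;R)$ in $H_6(Ex;R)$ is everything, and
$$H_6(E;R)\to H_6(V_W;R)\ \text{ is onto}.$$
$E$ is compact, so closed in $W$, and disjoint from $\hat D$. It is a union of $\varphi$-exceptional prime divisors, since $\dim\varphi(E)\le\dim S\le2$.

**Step 4: dualize and extend.** Poincaré duality on the oriented $8$-manifold $V_W$ identifies $H_6(E;R)\to H_6(V_W;R)$ with $H^2_E(V_W;R)\to H^2_c(V_W;R)$. By excision the first group is $H^2(W,W\setminus E;R)$, and since $W$ is compact the second is $H^2(W,\hat D;R)$. So the natural map $H^2(W,W\setminus E;R)\to H^2(W,\hat D;R)$ is onto. By the exact sequence of the triple $(W,W\setminus E,\hat D)$, the map $H^2(W,\hat D;R)\to H^2(W\setminus E,\hat D;R)$ is zero. By naturality, the connecting map $H^1(\hat D;R)\to H^2(W\setminus E,\hat D;R)$ factors through it, so it is zero. Hence $H^1(W\setminus E;R)\to H^1(\hat D;R)$ is onto. $\square$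

### 8.4. The cover of $Y$

**Step 1: construct it.** View $\hat\alpha$ as a homomorphism $H_1(\hat D;\mathbb Z)\to\mathbb Z/m$. It has order $m$, so its image is not contained in a proper subgroup: it is surjective. It factors through $\beta:H_1(W\setminus E;\mathbb Z)\to\mathbb Z/m$, so $\beta$ is surjective. It defines a connected étale Galois cover of $W\setminus E$ with group $\mathbb Z/m$, algebraic by Riemann's existence theorem. Let $K'$ be its function field, $[K':K]=m$, and let $\pi:Y'\to Y$ be the normalization of $Y$ in $K'$. The closed set of $Y$ over which $\varphi$ is not an isomorphism has codimension $\ge2$ and contains $\varphi(E)$. Off this set the cover is étale. So $\pi$ is étale in codimension one.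

**Step 2: a boundary component splits.** Let $\Gamma$ be a component of $\Delta_Y$ dominating $Z$. It exists because $\Delta_Y$ is ample on the general fibre, which has dimension $f\ge1$. Let $\Gamma_W\subset\hat D$ and $\Gamma^d\subset D^d$ be its strict transforms. Then $\beta|_{\Gamma_W}=\hat\alpha|_{\Gamma_W}$ is the pullback of $\alpha|_{\Gamma^d}=0$, so the cover is trivial over $\Gamma_W$. Since $\varphi$ is an isomorphism over the generic point of $\Gamma$, $\pi^{-1}(\Gamma)$ contains $m$ distinct prime divisors $\Gamma'_1,\dots,\Gamma'_m$ dominating $\Gamma$.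

### 8.5. Counting the pieces on a terminal Fano variety

*Proof of Proposition 8.1.* **Step 1: $Y'$ is terminal and anticanonically polarized over $Z$.** As $\pi$ is étale in codimension one, $K_{Y'}=\pi^*K_Y$, the divisor $\Delta':=\pi^*\Delta_Y$ is reduced, and $K_{Y'}+\Delta'\sim0$. As $\pi$ is finite, $-K_{Y'}$ is ample over $Z$. Log discrepancies over $Y'$ are those over $Y$ multiplied by ramification indices $\ge1$ [KM, 5.20], and divisors exceptional over $Y'$ lie over divisors exceptional over $Y$. So $Y'$ is terminal. Let $Y'\to Z'\to Z$ be the Stein factorization and $F'$ a general fibre of $Y'\to Z'$ ($F'=Y'$ if $Z$ is a point).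

**Step 2: $F'$ is a terminal Fano variety of dimension $f$, and $K_{F'}\sim K_{Y'}|_{F'}$.** This is needed to apply boundedness. It is clear if $Z$ is a point. Let $Z'$ be a curve. $F'$ is normal and connected. $\mathrm{Sing}\,Y'$ has codimension $\ge3$ in $Y'$ and meets the general $F'$ in codimension $\ge3$. Outside it the general $F'$ is smooth, and adjunction gives $K_{F'}=K_{Y'}|_{F'}$. So $K_{F'}$ is $\mathbb Q$-Cartier and $-K_{F'}$ is ample. Let $\rho:\tilde Y\to Y'$ be a resolution whose exceptional locus is a divisor $\bigcup E_i$. Then $K_{\tilde Y}=\rho^*K_{Y'}+\sum a_iE_i$ with all $a_i>0$. The fibre $\tilde F$ of $\tilde Y$ over the same general point of $Z'$ is smooth, and by adjunction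
$$K_{\tilde F}=\rho^*K_{F'}+\sum a_iE_i|_{\tilde F}.$$
$\tilde F\to F'$ is an isomorphism off $\bigcup E_i$, so every exceptional prime divisor of $\tilde F\to F'$ lies in some $E_i|_{\tilde F}$ and has positive discrepancy. Divisors exceptional over the smooth $\tilde F$ have positive discrepancy over $F'$ as well, since $\sum a_iE_i|_{\tilde F}\ge0$. So $F'$ is terminal.

**Step 3: $m$ divisors inside one anticanonical divisor.** Restricting divisors on the smooth locus of $Y'$ we get
$$-K_{F'}\sim\Delta'|_{F'}\ge\sum_{i=1}^m\Gamma'_i|_{F'}.$$
Each $\Gamma'_i$ dominates $Z$, hence also $Z'$, as $Z'\to Z$ is finite. So each $\Gamma_i'|_{F'}$ is a nonzero effective Weil divisor.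

**Step 4: bound their number.** Let $A$ be very ample on $F'$ with $A^f\le r_f$, and $C$ a general complete intersection of $f-1$ members of $|A|$, a smooth irreducible curve in the smooth locus of $F'$. Adjunction gives $(K_{F'}+(f-1)A)\cdot C=2g(C)-2\ge-2$. Each $\Gamma'_i|_{F'}\cdot C$ is a positive integer. Since $A\cdot C=A^f\le r_f$,
$$m\le\sum_i\Gamma'_i|_{F'}\cdot C\le-K_{F'}\cdot C\le2+(f-1)A^f\le2+(f-1)r_f=N_f.\qquad\square$$

## 9. Combining the two ranges of $\dim Z$

*Proof of Theorem A.* Let $(X,\Delta)$ be as in Theorem A. Proposition 5.1 gives $\Omega$ with (4), and Proposition 6.2 gives $\psi:Y\to Z$ with $0\le\dim Z\le3$. If $\dim Z\ge2$, Proposition 7.1 gives $m\le2|W(E_8)|$, and $m\le7$ if $m$ is prime. If $\dim Z\le1$, Proposition 8.1 gives $m\le\max\{N_3,N_4\}$. This is Theorem A, and with it Theorem B. $\blacksquare$
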